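\title{A compact space that carries a nontrivial uniform algebra and is the maximal ideal space of every uniform algebra on it}

\begin{abstract}
We construct, in ZFC, a compact Hausdorff space $X$ that carries a nontrivial uniform algebra although every uniform algebra on $X$, or on a closed subset of $X$, has the underlying space as its maximal ideal space. This gives a negative answer to a question from \cite{Izzo}. The space can be taken connected. For totally disconnected spaces the answer is positive. The space $X$ is obtained from a metrizable one in $\omega_1$ steps, in each of which points are replaced by subsets of $[0,1]$ by means of oscillating, almost real functions. An annihilating measure survives all steps, while the Jensen measures of a character off the space would be forced to have a limit with two atoms.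
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $X$ be a compact Hausdorff space and $C(X)$ the algebra of continuous complex-valued functions on $X$ with the supremum norm. A \emph{uniform algebra} on $X$ is a closed subalgebra $A$ of $C(X)$ that contains the constants and separates the points of $X$; it is \emph{nontrivial} if $A\ne C(X)$. The \emph{maximal ideal space} $\mathfrak M_A$ is the set of nonzero multiplicative linear functionals (\emph{characters}) on $A$ with the weak* topology. It is compact, and we regard $X$ as a closed subspace of it by identifying $x\in X$ with evaluation at $x$.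

There are two ways in which a uniform algebra can differ from $C(X)$. It can simply be smaller, or it can have characters that are not points of $X$. Since $\mathfrak M_{C(X)}=X$, the second implies the first. For a single algebra the converse fails. Let $A(\overline{\mathbb D})$ be the algebra of functions continuous on the closed unit disc and analytic inside. A character $\psi$ is evaluation at the point $\psi(z)\in\overline{\mathbb D}$, because polynomials are dense; so $A(\overline{\mathbb D})$ is nontrivial with $\mathfrak M_{A(\overline{\mathbb D})}=\overline{\mathbb D}$. By the maximum principle the same algebra is a uniform algebra on the circle $\mathbb T$, and now the maximal ideal space is strictly larger than the space. From this algebra on $\mathbb T$ one obtains another algebra on the disc, consisting of all $f\in C(\overline{\mathbb D})$ with $f|_{\mathbb T}\in A(\overline{\mathbb D})|_{\mathbb T}$, whose maximal ideal space is strictly larger than $\overline{\mathbb D}$ (Lemma~\ref{lem:closed}). So it is natural to ask whether the two properties agree as properties of the \emph{space}.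 The question comes from \cite{Izzo}.

\medskip
\noindent\textbf{Question.} \emph{If a compact Hausdorff space $X$ carries a nontrivial uniform algebra, must it carry a uniform algebra whose maximal ideal space is strictly larger than $X$?}
\medskip

The following facts are recorded in \cite{Izzo}. By a theorem of W.~Rudin, a scattered compact Hausdorff space (one with no nonempty perfect subset) carries no nontrivial uniform algebra. If $X$ contains a Cantor set, in particular if $X$ is an uncountable compact metrizable space, then there is a uniform algebra $A$ on $X$ with $\mathfrak M_A\setminus X\neq\emptyset$. Among the nonscattered spaces containing no Cantor set, some carry nontrivial uniform algebras, for example the Stone--\v Cech compactification of the positive integers, and some carry none, for example the double arrow space.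

A countable compact metrizable space is scattered, so the answer is yes for metrizable $X$. It is also yes for totally disconnected $X$, by the short argument of Section~\ref{sec:td}; this covers the Stone--\v Cech compactification of the positive integers. One would therefore guess that the answer is yes in general. It is no.

\begin{theorem}\label{thm:main}
There exist a compact Hausdorff space $X$ and a nontrivial uniform algebra $A_X$ on $X$ such that $\mathfrak M_B=Y$ for every closed $Y\subset X$ and every uniform algebra $B$ on $Y$.
\end{theorem}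

A uniform algebra is \emph{antisymmetric} if its only real-valued members are constants. A \emph{representing measure} on $X$ for a character $\psi$ of $A$ is a regular Borel probability measure $\rho$ on $X$ with $\psi(f)=\int f\,d\rho$ for all $f\in A$.

\begin{theorem}\label{thm:second}
\begin{enumerate}
\item[(a)] In Theorem~\ref{thm:main} one can moreover take $X$ connected, $A_X$ antisymmetric, and such that for each $x\in X$ the only representing measure on $X$ for $x$ with respect to $A_X$ is $\delta_x$.
\item[(b)] If a compact Hausdorff space $Z$ has a totally disconnected closed subset carrying a nontrivial uniform algebra, then $Z$ carries a uniform algebra with maximal ideal space strictly larger than $Z$. So for totally disconnected spaces the answer to the Question is yes, and no totally disconnected closed subset of the space $X$ of Theorem~\ref{thm:main} carries a nontrivial uniform algebra.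
\end{enumerate}
\end{theorem}

The proof is in ZFC. It must defeat all uniform algebras on $X$ with extra characters, and these are not known until $X$ has been built. The first step (Section~\ref{sec:jensen}) replaces them by something that can be anticipated: such an algebra produces a family of atomless probability measures that approaches point masses and none of whose weak* limits has two atoms. Example~\ref{ex:sine} shows how a single sequence of measures is prevented from belonging to such a family, by replacing one point by an interval. Sections~\ref{sec:split} and~\ref{sec:many} carry this out in the presence of a uniform algebra with two approximation properties (P1), (P2), without destroying nontriviality. Section~\ref{sec:construction} repeats the operation $\omega_1$ times, and Section~\ref{sec:proofs} proves the theorems. The starting point, a nontrivial algebra with (P1) and (P2) on a metrizable space, is built in Sections~\ref{sec:tower}--\ref{sec:gadgets}, which are independent of the transfinite construction.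

\section{Background}\label{sec:background}

\subsection*{Measures and compact spaces}
All measures are finite regular Borel measures. For a compact Hausdorff space $Z$, the set $\mathcal P(Z)$ of probability measures carries the weak* topology from $C(Z)^*$ and is compact. An \emph{atom} of a positive measure is a point of positive mass. A measure is \emph{atomless} if it has no atom (it then vanishes on countable sets) and \emph{purely atomic} if it is concentrated on a countable set; the \emph{atomless part} of a measure is its restriction to the complement of the countable set of atoms. If $\sigma_\iota\to\sigma$ in $\mathcal P(Z)$, then $\sigma(E)\ge\limsup\sigma_\iota(E)$ for closed $E$; and $\sigma_\iota\to\delta_x$ if and only if $\sigma_\iota(U)\to1$ for every open $U\ni x$. If $\pi:Z'\to Z$ is continuous, $\pi_*\sigma(E)=\sigma(\pi^{-1}(E))$ defines a regular measure on $Z$, with $\int F\,d\pi_*\sigma=\int F\circ\pi\,d\sigma$ for bounded Borel $F$; the map $\pi_*$ is weak* continuous, and $\pi_*\sigma\{\pi(p)\}\ge\sigma\{p\}$ for positive $\sigma$. We write $m\perp A$ if $\int f\,dm=0$ for all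 $f\in A$, and $\mathfrak c=2^{\aleph_0}$.

If a downward directed family of closed subsets of a compact space has its intersection inside an open set $V$, then some member lies in $V$. We use two consequences.
\begin{enumerate}
\item[(C1)] A point $x$ that is a $G_\delta$ set has a countable neighborhood base. (If $\{x\}=\bigcap G_n$, take open $V_n\ni x$ with $\overline{V_n}\subset G_n\cap V_{n-1}$.)
\item[(C2)] If $\pi:Z'\to Z$ is continuous and $p$ is the only point over $y$, then the preimages of neighborhoods of $y$ form a neighborhood base at $p$.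
\end{enumerate}
The inverse limit $Z$ of nonempty compact spaces $Z_\alpha$ over a directed set is the space of threads $(z_\alpha)$ compatible with the bonding maps. It is compact and nonempty; the sets $\pi_\alpha^{-1}(O)$ with $O\subset Z_\alpha$ open form a base; $\bigcup_\alpha C(Z_\alpha)\circ\pi_\alpha$ is dense in $C(Z)$ by the Stone--Weierstrass theorem; and if the bonding maps are onto, so are the projections $\pi_\alpha$. Passing to a cofinal set of indices does not change the limit.

\subsection*{Uniform algebras}
Let $A$ be a uniform algebra on $Z$. For $f\in A$ the function $\psi\mapsto\psi(f)$ is continuous on $\mathfrak M_A$, extends $f$, and is bounded by $\|f\|$. If $\psi\in\mathfrak M_A$ and $y\in Z$ are different characters, there is $f\in A$ with $f(y)=0$ and $\psi(f)=1$: subtract a constant from a function that separates them, and rescale. The algebra $A$ is \emph{normal} if for disjoint closed $E,F\subset Z$ there is $g\in A$ with $g=1$ on $E$ and $g=0$ on $F$. The following theorems are in \cite{Gamelin} and \cite{Stout}.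
\begin{enumerate}
\item[(F1)] \emph{Shilov's idempotent theorem.} If $U\subset\mathfrak M_A$ is open and closed, there is $e\in A$ with $\psi(e)=1$ for $\psi\in U$ and $\psi(e)=0$ for $\psi\notin U$.
\item[(F2)] \emph{Shilov: regular implies normal.} If $\mathfrak M_A=Z$ and for every closed $E\subset Z$ and $z\notin E$ some $f\in A$ vanishes on $E$ and not at $z$, then $A$ is normal.
\item[(F3)] \emph{Boundaries.} There is a smallest closed $\Gamma\subset Z$ with $\sup_\Gamma|f|=\|f\|$ for all $f\in A$, the \emph{Shilov boundary}. A point $y\in Z$ is a \emph{strong boundary point} if for each open $V\ni y$ there is $f\in A$ with $f(y)=\|f\|=1$ and $|f|<1$ off $V$. Strong boundary points are dense in $\Gamma$, and the only representing measure for such a point $y$ is $\delta_y$.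
\item[(F4)] \emph{Rossi's local maximum modulus principle.} If $U\subset\mathfrak M_A$ is open and disjoint from $\Gamma$, and $\psi\in U$, then $|\psi(f)|\le\sup_{\chi\in\partial U}|\chi(f)|$ for $f\in A$.
\item[(F5)] \emph{Bishop: Jensen measures.} Every $\psi\in\mathfrak M_A$ has a \emph{Jensen measure}, that is, a $\sigma\in\mathcal P(Z)$ with $\log|\psi(f)|\le\int\log|f|\,d\sigma$ for all $f\in A$.
\item[(F6)] \emph{Bishop's antisymmetric decomposition.} A set $E\subset Z$ is \emph{antisymmetric} if every $f\in A$ that is real on $E$ is constant on $E$. The maximal antisymmetric sets are closed, $A|_E$ is closed in $C(E)$ for each of them, and $f\in C(Z)$ lies in $A$ as soon as $f|_E\in A|_E$ for all of them. In particular, if $A\neq C(Z)$, then $A|_E\ne C(E)$ for some maximal antisymmetric set $E$.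
\end{enumerate}
A Jensen measure for $\psi$ represents $\psi$: the inequality for $e^{f}$ and $e^{-f}$ gives $\operatorname{Re}\psi(f)=\int\operatorname{Re}f\,d\sigma$, and replacing $f$ by $if$ gives the imaginary parts.

\section{Closed subsets and totally disconnected spaces}\label{sec:td}

An extra character on a closed subset yields an extra character on the whole space.

\begin{lemma}\label{lem:closed}
Let $Z$ be compact Hausdorff, $Y\subset Z$ closed, and $B$ a uniform algebra on $Y$ with $\mathfrak M_B\ne Y$. Then $\hat B=\{f\in C(Z):f|_Y\in B\}$ is a uniform algebra on $Z$ with $\mathfrak M_{\hat B}\ne Z$.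
\end{lemma}

\begin{proof}
The algebra $\hat B$ is closed and contains the constants. By Tietze's theorem $\hat B|_Y=B$, which separates the points of $Y$, and a point off $Y$ is separated from any other point by a continuous function vanishing on $Y$. Let $\varphi\in\mathfrak M_B\setminus Y$. Then $\hat\varphi(f)=\varphi(f|_Y)$ is a character of $\hat B$. It is not evaluation at $x\notin Y$ (take $f=0$ on $Y$ with $f(x)=1$), nor at $x\in Y$, since $\hat B|_Y=B$.
\end{proof}

\begin{lemma}\label{lem:antisym}
If $B$ is an antisymmetric uniform algebra on $E$ and $\mathfrak M_B=E$, then $E$ is connected.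
\end{lemma}

\begin{proof}
Otherwise (F1) gives a function in $B$ with range $\{0,1\}$, which is real and not constant.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:second}(b), given Theorem~\ref{thm:main} for the last assertion]
Let $F\subset Z$ be closed and totally disconnected and $A$ a nontrivial uniform algebra on $F$. By (F6) there is a maximal antisymmetric set $E\subset F$ such that $A|_E$ is a uniform algebra on $E$ different from $C(E)$. Then $E$ has at least two points, so it is disconnected, and $\mathfrak M_{A|_E}\neq E$ by Lemma~\ref{lem:antisym}. Lemma~\ref{lem:closed} gives the required algebra on $Z$. The assertion on totally disconnected spaces is the case $F=Z$. The last assertion holds because, by Theorem~\ref{thm:main}, the conclusion just proved fails for $Z=X$.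
\end{proof}

So a counterexample cannot contain a Cantor set, and its nontrivial algebras live on nondegenerate connected antisymmetric sets. This is why the construction replaces points by subsets of a real interval, and then replaces points of those subsets again.

\section{Jensen measures of characters off the space}\label{sec:jensen}

\begin{lemma}\label{lem:jensen}
Let $B$ be a uniform algebra on $Y$.
\begin{enumerate}
\item[(a)] A Jensen measure for $\psi\in\mathfrak M_B$ has no atom at any point $y\ne\psi$. So it has at most one atom, and none if $\psi\notin Y$.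
\item[(b)] A weak* limit of Jensen measures for characters of $B$ is a Jensen measure for a character of $B$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take $f\in B$ with $f(y)=0$ and $\psi(f)=1$. If $\sigma\{y\}>0$, the Jensen inequality reads $0\le-\infty$.

(b) Let $\sigma_\iota\to\sigma$, with $\sigma_\iota$ a Jensen measure for $\psi_\iota$. Passing to a subnet, $\psi_\iota\to\psi$ in $\mathfrak M_B$. For $f\in B$ and $s>0$ the function $\log\max(|f|,s)$ is continuous, so $\log|\psi_\iota(f)|\le\int\log\max(|f|,s)\,d\sigma_\iota$ gives $\log|\psi(f)|\le\int\log\max(|f|,s)\,d\sigma$ in the limit. Let $s\downarrow0$ and use monotone convergence.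
\end{proof}

An algebra with extra characters may coincide with the continuous functions on a large part of the space, as in Lemma~\ref{lem:closed}. We therefore pass to a minimal closed set $Y$ that still supports an extra character; there the extra characters come close to every point.

\begin{proposition}\label{prop:family}
Let $B$ be a uniform algebra on $Z$ with $\mathfrak M_B\neq Z$. There are a closed set $Y\subset Z$ and a nonempty set $\mathcal J\subset\mathcal P(Z)$ of atomless measures concentrated on $Y$ such that:
\begin{enumerate}
\item[(i)] if $U\subset Z$ is open and meets $Y$, and $\varepsilon>0$, then $\sigma(U)>1-\varepsilon$ for some $\sigma\in\mathcal J$;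
\item[(ii)] every measure in the weak* closure of $\mathcal J$ has at most one atom.
\end{enumerate}
\end{proposition}

\begin{proof}
Fix $\varphi\in\mathfrak M_B\setminus Z$. Call a closed $Y\subset Z$ \emph{sufficient} if it is nonempty and $|\varphi(f)|\le\sup_Y|f|$ for all $f\in B$. The intersection of a chain of sufficient sets $Y_\iota$ is sufficient, because for each $f$ the nonempty compact sets $Y_\iota\cap\{|f|\ge|\varphi(f)|\}$ have a common point. By Zorn's lemma there is a minimal sufficient $Y$. Let $B_Y$ be the closure of $B|_Y$ in $C(Y)$ and $M=\mathfrak M_{B_Y}$. Then $\varphi$ extends by continuity to a character of $B_Y$, again called $\varphi$, which is not a point of $Y$.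

The Shilov boundary of $B_Y$ is sufficient, so it equals $Y$. The set $G=M\setminus Y$ is open in $M$, contains $\varphi$, misses the Shilov boundary, and has $\partial G\subset Y$. The set $\partial G$ is not empty: otherwise (F1) gives $e\in B_Y$ with $e=0$ on $Y$, that is $e=0$, and $\varphi(e)=1$. By (F4), $\partial G$ is sufficient, so $\partial G=Y$. Thus every point of $Y$ is a limit of characters in $G$.

Let $\mathcal J$ be the set of all Jensen measures on $Y$ for characters in $G$. By (F5) each $\psi\in G$ has one, and by Lemma~\ref{lem:jensen} they are atomless and (ii) holds. For (i), the set $U\cap Y$ contains a strong boundary point $y$ of $B_Y$ by (F3). Take a net $\psi_\iota\to y$ in $G$ and Jensen measures $\sigma_\iota$ for $\psi_\iota$. Since $\int f\,d\sigma_\iota=\psi_\iota(f)\to f(y)$ for $f\in B_Y$, every cluster point of $(\sigma_\iota)$ represents $y$ and so equals $\delta_y$. Hence $\sigma_\iota\to\delta_y$ and $\sigma_\iota(U)\to1$.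
\end{proof}

The algebra $B$ has disappeared from the conclusion. It remains to build a space in which no family $\mathcal J$ has properties (i) and (ii). Property (i) suggests looking at a sequence in $\mathcal J$ that converges to a point mass.

\begin{example}\label{ex:sine}
Let $Z=[0,1]$, let $J_n=[2^{-n},2^{-n+1}]$, and let $\sigma_n$ be normalized Lebesgue measure on $J_n$. Then $\sigma_n\to\delta_0$, which is compatible with (ii). Divide each $J_n$ into four equal intervals and let $h:(0,1]\to[0,1]$ be $0$ on the first, linear from $0$ to $1$ on the second, $1$ on the third, and linear from $1$ to $0$ on the fourth. Let $Z'$ be the closure of the graph of $h$, that is, the graph together with $\{0\}\times[0,1]$. The projection $\pi:Z'\to Z$ is one-to-one except over $0$, so $\sigma_n$ has a unique lift $\sigma'_n\in\mathcal P(Z')$. The distribution of the second coordinate under $\sigma_n'$ is $\nu=\frac14\delta_0+\frac14\delta_1+\frac12\,dt$ for every $n$, so $\sigma_n'\to\delta_0\times\nu$, which has atoms at $(0,0)$ and $(0,1)$. By Lemma~\ref{lem:jensen}, for \emph{every} uniform algebra $B$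 on $Z'$ only finitely many $\sigma_n'$ are Jensen measures for characters of $B$. The same holds on any compact space $Z''$ mapping onto $Z'$, for any measures on $Z''$ with images $\sigma'_n$, provided that each of the points $(0,0)$, $(0,1)$ has only one preimage: a cluster point then still has two atoms.
\end{example}

Two difficulties remain. First, the operation must be performed for enough sequences of measures, including those that live on the new fibers, while some points are never touched again. Second, a nontrivial algebra has to survive. The new coordinate $h$ must be adjoined to the algebra in order to separate the points of the fiber, and adjoining real functions freely leads to $C(X)$. So $h$ will be assembled from functions of the algebra, which can only be \emph{almost} real.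

\section{Almost real functions and splitting functions}\label{sec:split}

Let $I=[0,1]$ and $I_\delta=\{w\in\mathbb C:\operatorname{dist}(w,I)\le\delta\}$. If $0<\delta\le1$ and $a,b,b'\in I_\delta$, then
\begin{equation}\label{eq:arith}
ab\in I_{3\delta},\qquad (1-a)b+ab'\in I_{4\delta}.
\end{equation}
Indeed, write $a=a_0+\alpha$, $b=b_0+\beta$, $b'=b'_0+\beta'$ with $a_0,b_0,b_0'\in I$ and $|\alpha|,|\beta|,|\beta'|\le\delta$. Then $|ab-a_0b_0|\le2\delta+\delta^2$, and $(1-a)b+ab'$ differs from $(1-a_0)b_0+a_0b_0'\in I$ by $\alpha(b_0'-b_0)+(1-a_0)\beta+a_0\beta'+\alpha(\beta'-\beta)$, of modulus at most $2\delta+2\delta^2$.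

Fix $c_0=\frac1{200}$. For a uniform algebra $A$ on $Z$ consider the following properties.
\begin{enumerate}
\item[(P1)] For $z\in Z$, open $V\ni z$ and $\delta\in(0,1)$ there is $g\in A$ with $g(z)=1$, $g(Z)\subset I_\delta$, and $|g|<\delta$ on $Z\setminus V$.
\item[(P2)] For $\sigma\in\mathcal P(Z)$ all of whose atoms have mass at most $\frac12$, and $\delta\in(0,1)$, there is $v\in A$ with $v(Z)\subset I_\delta$, $\sigma\{|v|\le\delta\}\ge c_0$ and $\sigma\{|v-1|\le\delta\}\ge c_0$.
\end{enumerate}
Property (P1) supplies cutoff functions, and (P2) supplies the shape of $h$ on the part of the space where one measure lives. What matters in (P2) is that $c_0$ does not depend on $\delta$. Below, (P2) is applied to atomless measures; atoms are allowed in it because the image of an atomless measure at an earlier stage of the construction may have atoms. The next two remarks locate these properties.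

\begin{remark}\label{rem:toostrong}
One cannot prescribe the two sets. Suppose that for all disjoint closed $E,F\subset Z$ and $\delta>0$ there is $v\in A$ with $v(Z)\subset I_\delta$, $|v|\le\delta$ on $E$, $|v-1|\le\delta$ on $F$. Then $A=C(Z)$. For let $u:Z\to I$ be continuous and take $v_j$ for $E=\{u\le\frac{j-1}n\}$, $F=\{u\ge\frac jn\}$, $j=1,\dots,n$. Where $\frac{k-1}n\le u\le\frac kn$, we have $|v_j-1|\le\delta$ for $j<k$ and $|v_j|\le\delta$ for $j>k$, so $|u-\frac1n\sum_jv_j|\le\delta+\frac{2+\delta}n$.
\end{remark}

\begin{remark}\label{rem:disc}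
If $A$ has (P2), then no $\sigma$ with atoms of mass at most $\frac12$ represents a character $\psi$. Otherwise take $v$ from (P2) with $\delta<\frac12$ and let $c=\psi(v)=\int v\,d\sigma$. From $\int(v-c)^2\,d\sigma=\psi((v-c)^2)=0$ we get $\int(\operatorname{Re}(v-c))^2\,d\sigma=\int(\operatorname{Im}(v-c))^2\,d\sigma\le4\delta^2$. One of the numbers $0,1$ is at distance at least $\frac12$ from $\operatorname{Re}c$, so the left side is at least $c_0(\frac12-\delta)^2$, which is absurd for small $\delta$. Thus $A(\overline{\mathbb D})|_{\mathbb T}$ fails (P2), since normalized arc length represents evaluation at $0$.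
\end{remark}

\begin{proposition}\label{prop:start}
There is a nontrivial uniform algebra on a compact metrizable space with properties \textup{(P1)} and \textup{(P2)}.
\end{proposition}

The proof occupies Sections~\ref{sec:tower}--\ref{sec:gadgets}. We now show what the two properties give.

\begin{definition}\label{def:splitting}
Let $A$ be a uniform algebra on $Z$, $x\in Z$, and $\sigma_i\in\mathcal P(Z)$ atomless with $\sigma_i\to\delta_x$. A \emph{splitting function} for $(A,x,(\sigma_i))$ is a bounded continuous $h:Z\setminus\{x\}\to\mathbb C$ such that: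
\begin{enumerate}
\item[(S1)] $\operatorname{dist}(h(y),I)\to0$ as $y\to x$;
\item[(S2)] there are $i_1<i_2<\cdots$ such that for every $\varepsilon>0$ and all large $n$, $\sigma_{i_n}\{|h|\le\varepsilon\}\ge c_0/2$ and $\sigma_{i_n}\{|h-1|\le\varepsilon\}\ge c_0/2$;
\item[(S3)] there are uniformly bounded $g_n,H_n\in A$ with $g_n\to1$ pointwise on $Z\setminus\{x\}$ and $\sup_{Z\setminus\{x\}}|g_n(h^j-H_n^j)|\to0$ for each $j\ge0$.
\end{enumerate}
\end{definition}

Condition (S2) produces the two atoms, (S3) will preserve annihilating measures, and (S1) will preserve (P1) and (P2).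

\begin{lemma}\label{lem:splitting}
Let $A$ on $Z$ satisfy \textup{(P1)} and \textup{(P2)}, let $x\in Z$ have a countable neighborhood base, and let $\sigma_i\in\mathcal P(Z)$ be atomless with $\sigma_i\to\delta_x$. Then there is a splitting function for $(A,x,(\sigma_i))$.
\end{lemma}

\begin{proof}
We choose shrinking neighborhoods $V_k$ of $x$ and a measure $\sigma_{i_k}$ that lives essentially on $V_k\setminus V_{k+1}$, and glue the functions $v_k$ given by (P2) with the approximate partition of unity $f_k-f_{k+1}$, where the $f_k$ come from (P1).

Let $(U_k)$ be a decreasing open base at $x$, $\delta_k=2^{-k}$, $V_1=U_1$, $i_0=0$. Given $V_k$, choose successively: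
\begin{itemize}
\item $f_k\in A$ with $f_k(x)=1$, $f_k(Z)\subset I_{\delta_k}$, $|f_k|<\delta_k$ off $V_k$;
\item an open $W_k$ with $x\in W_k\subset V_k$ and $|f_k-1|<\delta_k$ on $W_k$;
\item $i_k>i_{k-1}$ with $\sigma_{i_k}(W_k)>1-\delta_k$, and $v_k\in A$ from (P2) for $\sigma_{i_k}$ and $\delta_k$;
\item an open $V_{k+1}$ with $x\in V_{k+1}\subset W_k\cap U_{k+1}$, with $|f_j-1|<\delta_{k+1}/(k+1)$ on $V_{k+1}$ for $j\le k$, and with $\sigma_{i_k}(V_{k+1})<\delta_k$; the last is possible because $\sigma_{i_k}\{x\}=0$.
\end{itemize}
Put $h=\sum_{k\ge1}(f_k-f_{k+1})v_k$, and note $|f_k|,|v_k|\le2$. Two estimates are used repeatedly.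
\begin{enumerate}
\item[(A)] Off $V_n$, the $k$-th term is at most $(\delta_k+\delta_{k+1})\cdot2\le4\delta_k$ in modulus for $k\ge n$, so these terms sum to at most $8\delta_n$.
\item[(B)] On $V_n$, the $k$-th term is at most $\frac{2\delta_n}n\cdot2$ for $k\le n-2$, so these terms sum to at most $4\delta_n$.
\end{enumerate}
By (A) the series converges uniformly off each $V_n$. Every $y\neq x$ has a neighborhood missing some $V_n$, so $h$ is continuous on $Z\setminus\{x\}$, and $h$ is bounded off $V_2$.

Let $n\ge2$ and consider $V_n\setminus V_{n+1}$. The terms with $k\ge n+1$ sum to at most $8\delta_{n+1}=4\delta_n$, and those with $k\le n-2$ to at most $4\delta_n$. The term $k=n-1$ differs from $(1-f_n)v_{n-1}$ by $(f_{n-1}-1)v_{n-1}$, and the term $k=n$ differs from $f_nv_n$ by $f_{n+1}v_n$; each error is at most $2\delta_n$. Hence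
\begin{equation}\label{eq:hshape}
\bigl|h-[(1-f_n)v_{n-1}+f_nv_n]\bigr|\le12\delta_n\quad\text{on }V_n\setminus V_{n+1}.
\end{equation}
By \eqref{eq:arith}, $\operatorname{dist}(h,I)\le12\delta_n+4\delta_{n-1}$ there. Since $\bigcap V_n=\{x\}$, each point of $V_m\setminus\{x\}$ lies in $V_n\setminus V_{n+1}$ for some $n\ge m$; this gives (S1) and the boundedness of $h$.

On $W_n\setminus V_{n+1}$ we have $|(1-f_n)(v_{n-1}-v_n)|\le4\delta_n$, so \eqref{eq:hshape} gives $|h-v_n|\le16\delta_n$; and $\sigma_{i_n}(W_n\setminus V_{n+1})>1-2\delta_n$. If $17\delta_n\le\varepsilon$ and $2\delta_n\le c_0/2$, then for $a\in\{0,1\}$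
\[
\sigma_{i_n}\{|h-a|\le\varepsilon\}\ge\sigma_{i_n}\{|v_n-a|\le\delta_n\}-2\delta_n\ge c_0/2 ,
\]
which is (S2).

For (S3) let $g_n=1-f_{n-1}$ and $H_n=\sum_{k<n}(f_k-f_{k+1})v_k$, $n\ge2$. Off $V_n$, $|h-H_n|\le8\delta_n$ by (A) and $|g_n|\le3$. On $V_n$, $|g_n|<\delta_n/n$, and $|H_n|\le4\delta_n+8$ by (B). So $|h|$ and all $|H_n|$ have a common bound $b\ge1$, and $\sup|g_n(h-H_n)|\le\max(24\delta_n,2b\delta_n)\to0$. From $h^j-H_n^j=(h-H_n)\sum_{i<j}h^iH_n^{j-1-i}$ we get $|g_n(h^j-H_n^j)|\le jb^{j-1}|g_n(h-H_n)|$. Finally, if $y\ne x$ then $y\notin V_n$ for large $n$, so $f_n(y)\to0$ and $g_n(y)\to1$.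
\end{proof}

\section{Splitting many points at once, and limits}\label{sec:many}

There are only $\omega_1$ stages but up to $\mathfrak c$ sequences of measures to be treated at each stage, so many points must be split simultaneously.

Let $A$ be a uniform algebra on $Z$, let $T\subset Z$, and for each $x\in T$ let $h_x$ be a splitting function for $(A,x,(\sigma^x_i))$, with subsequence $(i_n)=(i_n^x)$ in (S2). Let $F_x$ be the set of cluster values of $h_x$ at $x$. It is closed, and $F_x\subset I$ by (S1). Also $0,1\in F_x$: for an open $U\ni x$, $\varepsilon>0$ and large $n$, the set $U\setminus\{x\}$ has $\sigma^x_{i_n}$-mass greater than $1-c_0/2$, so it meets $\{|h_x|\le\varepsilon\}$ and $\{|h_x-1|\le\varepsilon\}$. Let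
\[
Z'=\bigl\{(y,(t_x)_{x\in T})\in Z\times\mathbb C^T:\ t_x=h_x(y)\text{ if }x\ne y,\quad t_y\in F_y\text{ if }y\in T\bigr\}.
\]
For each $x$ the condition says that $(y,t_x)$ lies in the closure of the graph of $h_x$. So $Z'$ is closed, and each coordinate is bounded; hence $Z'$ is compact. Let $\pi:Z'\to Z$ be the projection and $\hat h_x\in C(Z')$ the coordinate $t_x$, so that $\hat h_x=h_x\circ\pi$ off $\pi^{-1}(x)$. The fiber over $y\notin T$ is one point. The fiber over $x\in T$ is mapped homeomorphically onto $F_x$ by $\hat h_x$; its points are written $(x,t)$, $t\in F_x$. The closed sets $\pi^{-1}(O)\cap\{|\hat h_x-t|\le\eta\}$, with $O$ a closed neighborhood of $x$ and $\eta>0$, intersect in $(x,t)$ only, so by compactness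
\begin{equation}\label{eq:base}
\text{the sets }\pi^{-1}(O)\cap\{|\hat h_x-t|<\eta\}\quad(O\ni x\text{ open},\ \eta>0)\text{ form a base at }(x,t).
\end{equation}
Let $A'$ be the closed algebra generated by $A\circ\pi$ and all $\hat h_x$; it is a uniform algebra on $Z'$. We say that $(Z',A')$ arises from $(Z,A)$ by \emph{splitting} the points of $T$. Call a compact space $Z$ \emph{small} if it is first countable, $|Z|\le\mathfrak c$ and $|\mathcal P(Z)|\le\mathfrak c$. A compact metrizable space is small, since $C(Z)$ is separable.

\begin{lemma}\label{lem:successor}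
In this situation:
\begin{enumerate}
\item[(a)] \emph{(Two atoms.)} Let $x\in T$ and $\nu_n\in\mathcal P(Z')$ with $\pi_*\nu_n=\sigma^x_{i_n}$. Every cluster point $\lambda$ of $(\nu_n)$ has $\lambda\{(x,0)\}\ge c_0/2$ and $\lambda\{(x,1)\}\ge c_0/2$.
\item[(b)] \emph{(Annihilating measures.)} If $m$ is a complex measure on $Z'$ with $\pi_*m\perp A$ and $|m|(\pi^{-1}(x))=0$ for all $x\in T$, then $m\perp A'$.
\item[(c)] If $Z$ is small, so is $Z'$.
\item[(d)] If $Z$ is first countable and $A$ satisfies \textup{(P1)} and \textup{(P2)}, then $A'$ satisfies \textup{(P1)} and \textup{(P2)}.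
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $\pi_*\nu_n\to\delta_x$, we have $\pi_*\lambda=\delta_x$, so $\lambda$ is concentrated on the fiber over $x$. This fiber is $\nu_n$-null, so for $a\in\{0,1\}$ and $\varepsilon>0$ we have $\nu_n\{|\hat h_x-a|\le\varepsilon\}=\sigma^x_{i_n}\{|h_x-a|\le\varepsilon\}\ge c_0/2$ for large $n$. These sets are closed, so $\lambda\{|\hat h_x-a|\le\varepsilon\}\ge c_0/2$, and $\lambda\{\hat h_x=a\}\ge c_0/2$ on letting $\varepsilon\downarrow0$. The only point of the fiber with $\hat h_x=a$ is $(x,a)$.

(b) The functions $F=(a\circ\pi)\prod_{i\le r}\hat h_{x_i}^{j_i}$, with $a\in A$ and $x_1,\dots,x_r\in T$ distinct, span a dense subspace of $A'$. Let $\mu=\pi_*m$ and $J=\{x_1,\dots,x_r\}$. Then $J$ is $|\mu|$-null, its preimage is $|m|$-null, and $\int F\,dm=\int\tilde F\,d\mu$ with $\tilde F=a\prod_ih_{x_i}^{j_i}$ on $Z\setminus J$. Take $g_n^i,H_n^i$ from (S3) for $x_i$. The function $G_n=a\prod_ig_n^i(H_n^i)^{j_i}$ lies in $A$, so $\int G_n\,d\mu=0$. Replace the factors $g_n^i(H_n^i)^{j_i}$ by $g_n^ih_{x_i}^{j_i}$ one at a time; all factors are uniformly bounded,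 so (S3) shows that $G_n-\tilde F\prod_ig_n^i\to0$ uniformly on $Z\setminus J$. By dominated convergence $\int\tilde F\prod_ig_n^i\,d\mu\to\int\tilde F\,d\mu$. Hence $\int F\,dm=0$.

(c) The points $\pi^{-1}(y)$, $y\notin T$, and $(x,t)=\pi^{-1}(x)\cap\{\hat h_x=t\}$ are $G_\delta$ sets, so $Z'$ is first countable by (C1); and $|Z'|\le|Z|\cdot\mathfrak c$. We claim that $\sigma\in\mathcal P(Z')$ is determined by $\pi_*\sigma$ and by its restrictions to the fibers over the countably many atoms of $\pi_*\sigma$ in $T$. Subtract these restrictions from $\sigma$ to get $\sigma'$. Its image $\tau$ is $\pi_*\sigma$ with those atoms removed, and has no atom in $T$. By the Stone--Weierstrass theorem, products of a function in $C(Z)\circ\pi$ and finitely many of the $\hat h_x,\overline{\hat h_x}$ span a dense subspace of $C(Z')$. If $J\subset T$ is the finite set of $x$ occurring in such a product, then off the $\sigma'$-null set $\pi^{-1}(J)$ the product is $\tilde F\circ\pi$ with $\tilde F$ bounded and continuous on $Z\setminus J$, and its $\sigma'$-integral is $\int_{Z\setminus J}\tilde F\,d\tau$. This proves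 the claim. Each fiber is compact metrizable and carries at most $\mathfrak c$ finite measures, so $|\mathcal P(Z')|\le\mathfrak c\cdot\mathfrak c^{\aleph_0}=\mathfrak c$.

(d) On the fiber over $x$, polynomials in $\hat h_x$ approximate any continuous function, because $F_x\subset I$. Such a polynomial is under control only near the fiber, where (S1) applies, so we multiply it by a cutoff from (P1).

\emph{Claim.} Let $x\in T$, let $O$ be a neighborhood of $x$, let $\delta'\in(0,\frac14)$, $\eta>0$, $S\subset\mathbb C$, and let $P$ be a polynomial with $0\le P\le1$ on $I$ and $P<\delta'$ at all points of $I$ within distance $\eta$ of $S$. Then there is $u\in A'$ with $u(x,s)=P(s)$ for $s\in F_x$, $u(Z')\subset I_{3\delta'}$, and $|u(q)|\le4\delta'$ whenever $\pi(q)\notin O$ or $\hat h_x(q)\in S$.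

To prove it, choose $\kappa\in(0,\eta)$ with $|P(s)-P(s')|<\delta'$ whenever $s'\in I$, $|s-s'|\le\kappa$. By (S1) there is an open $O'$ with $x\in O'\subset O$ and $h_x(O'\setminus\{x\})\subset I_\kappa$; as $F_x\subset I$, we have $\hat h_x\in I_\kappa$ on $\pi^{-1}(O')$. Comparing with the nearest point $s'\in I$, we see that on $\pi^{-1}(O')$ we have $P(\hat h_x)\in I_{\delta'}$, and $|P(\hat h_x)|<2\delta'$ where $\hat h_x\in S$ (then $s'$ is within $\eta$ of $S$). By (P1) for $A$ there is $f\in A$ with $f(x)=1$, $f(Z)\subset I_{\delta'}$ and $|f|<\delta'/(1+\|P(\hat h_x)\|)$ off $O'$. Put $u=(f\circ\pi)P(\hat h_x)$. Off $\pi^{-1}(O')$, $|u|<\delta'$. On $\pi^{-1}(O')$, $u\in I_{3\delta'}$ by \eqref{eq:arith}, and $|u|\le2\cdot2\delta'$ where $\hat h_x\in S$. The claim follows.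

\emph{Property} (P1). At a point over $y\notin T$, use (C2) and pull back a function given by (P1) for $A$. Let $p=(x,t)$, let $V\ni p$ be open and $\delta\in(0,1)$. By \eqref{eq:base} choose $O$ and $\eta\in(0,1)$ with $\pi^{-1}(O)\cap\{|\hat h_x-t|<2\eta\}\subset V$. Let $\delta'=\delta/5$, $S=\{s:|s-t|\ge2\eta\}$ and $P(s)=(1-(s-t)^2)^M$ with $(1-\eta^2)^M<\delta'$. Since $t\in I$, we have $0\le P\le1$ on $I$; a point $s\in I$ within $\eta$ of $S$ has $|s-t|\ge\eta$, so $P(s)<\delta'$. The function $u$ of the claim has $u(p)=P(t)=1$, values in $I_\delta$, and $|u|\le4\delta'<\delta$ off $V$.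

\emph{Property} (P2). Let $\sigma\in\mathcal P(Z')$ have atoms of mass at most $\frac12$, and let $\delta\in(0,1)$. If the atoms of $\pi_*\sigma$ have mass at most $\frac12$, pull back the function given by (P2) for $A$ and $\pi_*\sigma$. Otherwise $\pi_*\sigma\{x\}>\frac12$ for some $x$, and $x\in T$, since a one-point fiber would be an atom of $\sigma$ of mass greater than $\frac12$. We cut the fiber at a suitable height. The function $G(t)=\sigma\{(x,s):s\in F_x,\ s\le t\}$ is nondecreasing and right continuous, vanishes for $t<0$, has jumps at most $\frac12$, and $G(1)>\frac12$. So $t_0=\min\{t:G(t)\ge\frac15\}$ lies in $I$ and $\frac15\le G(t_0)\le\frac7{10}$. As $O$ runs through a countable base of closed neighborhoods of $x$ and $\eta\downarrow0$, the sets $L=\pi^{-1}(O)\cap\{\operatorname{Re}\hat h_x\le t_0+2\eta\}$ decrease to $\{(x,s):s\le t_0\}$; fix $O,\eta$ with $\sigma(L)<\frac34$. Let $\delta'=\delta/5$ and $S=\{\operatorname{Re}s\ge t_0+2\eta\}$. Approximating within $\delta'/2$ a continuous function on $I$ that decreases from the value $1-\delta'/2$ on $[0,t_0]$ to the value $\delta'/2$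 on $I\cap[t_0+\eta,\infty)$, we get a real polynomial $P$ with $0\le P\le1$ on $I$, $P>1-\delta'$ on $[0,t_0]$ and $P<\delta'$ on $I\cap[t_0+\eta,\infty)$. The function $u$ of the claim has values in $I_\delta$; it satisfies $|u-1|\le\delta'$ on $\{(x,s):s\le t_0\}$, of mass at least $\frac15$, and $|u|\le4\delta'$ off $L$, a set of mass greater than $\frac14$.
\end{proof}

\begin{lemma}\label{lem:limit}
Let $\lambda\le\omega_1$ be a limit ordinal and $(X_\beta)_{\beta<\lambda}$ an inverse system of compact spaces with surjective bonding maps $\pi^{\beta'}_\beta$. Let $A_\beta$ be uniform algebras on $X_\beta$ with $A_\beta\circ\pi^{\beta'}_\beta\subset A_{\beta'}$. Put $X_\lambda=\varprojlim X_\beta$ and $A_\lambda=\overline{\bigcup_\beta A_\beta\circ\pi_\beta}$, a uniform algebra on $X_\lambda$.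
\begin{enumerate}
\item[(a)] If all $A_\beta$ satisfy \textup{(P1)}, so does $A_\lambda$.
\item[(b)] If $\lambda<\omega_1$ and all $X_\beta$ are small, then $X_\lambda$ is small.
\item[(c)] If $\lambda<\omega_1$ and all $A_\beta$ satisfy \textup{(P1)} and \textup{(P2)}, then $A_\lambda$ satisfies \textup{(P2)}.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A neighborhood of $p$ contains $\pi_\beta^{-1}(O)$ for some $\beta$ and some open $O\ni\pi_\beta(p)$; pull back from $A_\beta$.

(b) Let $\beta_n\uparrow\lambda$. Then $\{p\}=\bigcap_n\pi_{\beta_n}^{-1}(\pi_{\beta_n}(p))$ is a $G_\delta$, so (C1) applies. A point, and also a measure, on $X_\lambda$ is determined by its images in the $X_{\beta_n}$, and $\mathfrak c^{\aleph_0}=\mathfrak c$.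

(c) Let $\sigma\in\mathcal P(X_\lambda)$ have atoms of mass at most $\frac12$. If the same holds for some $\pi_{\beta*}\sigma$, pull back from $A_\beta$. Otherwise for each $\beta<\lambda$ there is a unique $x_\beta$ with $\pi_{\beta*}\sigma\{x_\beta\}>\frac12$. Masses of atoms do not decrease under the bonding maps, so the $x_\beta$ form a thread $x\in X_\lambda$, and $\sigma\{x\}=\lim_n\sigma(\pi_{\beta_n}^{-1}(x_{\beta_n}))\ge\frac12$. Thus $\sigma\{x\}=\frac12$. Choose an open $V\ni x$ with $\sigma(V)\le\frac34$ and apply (P1) for $A_\lambda$: the resulting $g$ equals $1$ at $x$, of mass $\frac12$, and $|g|<\delta$ off $V$, a set of mass at least $\frac14$.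
\end{proof}

\section{The space $X$}\label{sec:construction}

We construct, for $\gamma\le\omega_1$, compact spaces $X_\gamma$, uniform algebras $A_\gamma$ on $X_\gamma$, and continuous surjections $\pi^\gamma_\alpha:X_\gamma\to X_\alpha$ ($\alpha\le\gamma$; written $\pi_\alpha$ when the domain is clear) with $A_\alpha\circ\pi_\alpha\subset A_\gamma$. The pair $(X_0,A_0)$ is given by Proposition~\ref{prop:start}; $(X_{\gamma+1},A_{\gamma+1})$ arises from $(X_\gamma,A_\gamma)$ by splitting the points of a set $T_\gamma\subset X_\gamma$; at limit ordinals we use Lemma~\ref{lem:limit}; and $(X,A_X)=(X_{\omega_1},A_{\omega_1})$. Whatever the $T_\gamma$ and the splitting functions are, Lemmas~\ref{lem:successor} and~\ref{lem:limit} show by induction: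
\begin{equation}\label{eq:invariant}
\begin{gathered}
X_\gamma\text{ is small and }A_\gamma\text{ satisfies (P1), (P2) for }\gamma<\omega_1;\\ A_X\text{ satisfies (P1).}
\end{gathered}
\end{equation}

The choice of $T_\gamma$ is dictated by the end of the proof. Given a family $\mathcal J$ on $X$ as in Proposition~\ref{prop:family}, we need a \emph{sequence} from $\mathcal J$ whose images on some $X_\gamma$ are atomless and converge to a point mass. Countably many members of $\mathcal J$ can be made to approach all points of an uncountable set $E\subset X_\alpha$ if the points of $E$ have a common countable base of neighborhoods. But the images of these measures become atomless only at a stage $\gamma\ge\alpha$ that we do not control, and on $X_\gamma$ they converge to a point mass only if the fiber over the chosen point of $E$ is still a single point. So for each such $E$ and each $\gamma\geq\alpha$, many points of $E$ must wait unsplit until stage $\gamma$. We assign a due date to each point when it is born.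

At stage $\gamma<\omega_1$, once $X_\gamma$ is defined, we define the objects $b$, $\mathrm{New}_\gamma$, $\mathfrak E_\gamma$, $d_\gamma$ below, which depend only on $X_\gamma$ and the $T_\beta$ with $\beta<\gamma$, and then we choose $T_\gamma$ and the splitting functions.

\subsection*{Births and frozen points}
For $p\in X_\gamma$ let $b(p)$ be the least $\alpha\le\gamma$ such that $\pi_\beta(p)\notin T_\beta$ for all $\beta\in[\alpha,\gamma)$. By induction on $\beta\in[b(p),\gamma]$, the point $\pi_\beta(p)$ is the only point of $X_\beta$ over $\pi_{b(p)}(p)$; in particular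
\begin{equation}\label{eq:unique}
p\text{ is the only point of }X_\gamma\text{ over }\pi_\beta(p)\text{ whenever }b(p)\le\beta\le\gamma .
\end{equation}
If $\gamma=\beta+1$, the points $p$ with $b(p)=\gamma$ are those of the fibers over $T_\beta$; among them, the points $(x,0)$ and $(x,1)$, $x\in T_\beta$, are called \emph{frozen}. These are the points that must never be split. For other $\gamma$ there are no frozen points in $X_\gamma$. Let $\mathrm{New}_\gamma$ be the set of $p\in X_\gamma$ with $b(p)=\gamma$ that are not frozen; thus $\mathrm{New}_0=X_0$.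

\subsection*{Test sets}
Let $\mathfrak E_\gamma$ be the family of uncountable closed $E\subset X_\gamma$ such that: there is no further condition if $\gamma=0$; $E\subset\pi_\beta^{-1}(x)$ for some $x\in T_\beta$ if $\gamma=\beta+1$; and, if $\gamma$ is a limit, there are strictly increasing $\beta_n\uparrow\gamma$ such that all $\pi_{\beta_n}(E)$ are finite. These are the sets on which an atomless part first appears in the images of a measure (Lemma~\ref{lem:testset}).

\begin{lemma}\label{lem:E}
We have $|\mathfrak E_\gamma|\le\mathfrak c$, and for each $E\in\mathfrak E_\gamma$: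
\begin{enumerate}
\item[(a)] $|E\cap\mathrm{New}_\gamma|=\mathfrak c$;
\item[(b)] there is a countable family $\mathcal U$ of open subsets of $X_\gamma$ such that whenever $x\in E$ and $U\ni x$ is open in $X_\gamma$, some $W\in\mathcal U$ has $x\in W\subset U$.
\end{enumerate}
\end{lemma}

\begin{proof}
An uncountable compact metrizable space has $\mathfrak c$ points, and a compact metrizable space has at most $\mathfrak c$ closed subsets. So it suffices to show that each $E$ lies in one of at most $\mathfrak c$ compact metrizable subsets of $X_\gamma$, that $E\setminus\mathrm{New}_\gamma$ is countable, and (b).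

If $\gamma=0$, then $X_0$ is metrizable, $\mathrm{New}_0=X_0$, and $\mathcal U$ is a countable base of $X_0$.

If $\gamma=\beta+1$, then $E$ lies in one of the at most $\mathfrak c$ fibers, each homeomorphic to a closed subset of $I$, and $E\setminus\mathrm{New}_\gamma$ consists of at most two frozen points. By \eqref{eq:base} the sets $\pi_\beta^{-1}(U_n)\cap\{|\hat h_x-q|<\eta\}$ form a family $\mathcal U$, where $(U_n)$ is a base at $x$ and $q,\eta$ are rational.

If $\gamma$ is a limit, let $E_n=\pi_{\beta_n}(E)$. Then $E\subset\bigcap_n\pi_{\beta_n}^{-1}(E_n)$, and $p\mapsto(\pi_{\beta_n}(p))_n$ embeds this compact set in the metrizable space $\prod_nE_n$. There are at most $\mathfrak c^{\aleph_0}=\mathfrak c$ choices of $(\beta_n)$ and $(E_n)$. By \eqref{eq:unique}, $\pi_{\beta_n}$ maps $\{p\in E:b(p)\le\beta_n\}$ injectively into the finite set $E_n$, so $E\setminus\mathrm{New}_\gamma=\{p\in E:b(p)<\gamma\}$ is countable. For $\mathcal U$ take the preimages of the members of countable bases at the points of the sets $E_n$.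
\end{proof}

\subsection*{Due dates}
Choose $d_\gamma:\mathrm{New}_\gamma\to[\gamma,\omega_1)$ such that
\begin{equation}\label{eq:schedule}
|\{x\in E\cap\mathrm{New}_\gamma:d_\gamma(x)=\gamma'\}|=\mathfrak c\quad\text{for all }E\in\mathfrak E_\gamma,\ \gamma'\in[\gamma,\omega_1).
\end{equation}
To do this, well-order the at most $\mathfrak c$ triples $(E,\gamma',\xi)$, $\xi<\mathfrak c$, so that each has fewer than $\mathfrak c$ predecessors; for each triple in turn choose a point of $E\cap\mathrm{New}_\gamma$ not chosen before, which exists by Lemma~\ref{lem:E}(a), and give it the value $\gamma'$. All other points get the value $\gamma$. The sets $T_\gamma$ will obey the following rule.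
\begin{enumerate}
\item[$(\mathrm R_\gamma)$] If $p\in T_\gamma$ and $\alpha=b(p)$, then $\pi_\alpha(p)\in\mathrm{New}_\alpha$ and $d_\alpha(\pi_\alpha(p))=\gamma$.
\end{enumerate}

\begin{lemma}\label{lem:wait}
Let $\alpha\le\gamma\le\omega_1$, $\alpha<\omega_1$, and suppose that $(\mathrm R_\beta)$ holds for $\beta<\gamma$. Let $x\in X_\alpha$ be frozen, or let $x\in\mathrm{New}_\alpha$ with $d_\alpha(x)\ge\gamma$. Then there is exactly one point $x^\gamma\in X_\gamma$ over $x$, and $b(x^\gamma)=\alpha$ if $\gamma<\omega_1$.
\end{lemma}

\begin{proof}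
In both cases $b(x)=\alpha$. We show by induction on $\beta\in[\alpha,\gamma]$ that there is exactly one point $x^\beta\in X_\beta$ over $x$ and that $x^{\beta'}\notin T_{\beta'}$ for $\beta'\in[\alpha,\beta)$. If this holds for some $\beta<\omega_1$, then $b(x^\beta)\le\alpha$, and $b(x^\beta)<\alpha$ would give $b(x)<\alpha$; so $b(x^\beta)=\alpha$. If moreover $\beta<\gamma$, then $x^\beta\in T_\beta$ would force $x\in\mathrm{New}_\alpha$ and $d_\alpha(x)=\beta<\gamma$ by $(\mathrm R_\beta)$. So $x^\beta\notin T_\beta$, and its fiber in $X_{\beta+1}$ is one point. At a limit $\beta$, the only thread over $x$ is $(x^{\beta'})_{\beta'<\beta}$.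
\end{proof}

\subsection*{Tasks and the choice of $T_\gamma$}
A \emph{task} at stage $\gamma$ is a triple $\mathfrak t=(\alpha,E,(\sigma_k)_{k\ge1})$ with $\alpha\le\gamma$, $E\in\mathfrak E_\alpha$ and $\sigma_k\in\mathcal P(X_\gamma)$ atomless, such that for all $x\in E$, open $U\ni x$ in $X_\alpha$ and $\varepsilon>0$ there is $k$ with $\sigma_k(\pi_\alpha^{-1}(U))>1-\varepsilon$. By \eqref{eq:invariant} and Lemma~\ref{lem:E} there are at most $\mathfrak c$ tasks; this is where smallness is used. For a task $\mathfrak t$, the points $x\in E\cap\mathrm{New}_\alpha$ with $d_\alpha(x)=\gamma$ give $\mathfrak c$ distinct points $x^\gamma\in X_\gamma$, by \eqref{eq:schedule} and Lemma~\ref{lem:wait}. Well-order the tasks so that each has fewer than $\mathfrak c$ predecessors, and choose recursively such a point $x_{\mathfrak t}$ for each $\mathfrak t$ so that the points $p_{\mathfrak t}=x_{\mathfrak t}^\gamma$ are distinct. Let $T_\gamma$ be the set of all $p_{\mathfrak t}$. Since $b(p_{\mathfrak t})=\alpha$, rule $(\mathrm R_\gamma)$ holds.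

Let $(U_i)$ be a decreasing open base at $x_{\mathfrak t}$ and choose $k_i$ with $\sigma_{k_i}(\pi_\alpha^{-1}(U_i))>1-\frac1i$. By (C2) the sets $\pi_\alpha^{-1}(U_i)$ form a base at $p_{\mathfrak t}$, so $\sigma_{k_i}\to\delta_{p_{\mathfrak t}}$. Let $h_{p_{\mathfrak t}}$ be a splitting function for $(A_\gamma,p_{\mathfrak t},(\sigma_{k_i})_i)$, given by Lemma~\ref{lem:splitting} and \eqref{eq:invariant}. This completes the recursion.

\section{Proofs of Theorem~\ref{thm:main} and Theorem~\ref{thm:second}(a)}\label{sec:proofs}

\begin{proposition}\label{prop:nontrivial}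
$A_X\ne C(X)$.
\end{proposition}

\begin{proof}
Since $A_0\ne C(X_0)$, there is a complex measure $m_0\ne0$ on $X_0$ with $m_0\perp A_0$. It has no atoms: for $z\in X_0$, property (P1) with $\delta=\frac1k$ and balls of radius $\frac1k$ gives uniformly bounded $g_k\in A_0$ converging pointwise to the indicator of $\{z\}$, so $m_0\{z\}=\lim\int g_k\,dm_0=0$. Write $m_0=\rho|m_0|$ with $\rho$ Borel, $|\rho|=1$.

We lift $|m_0|$ to $X$. As $\pi_0$ is onto, $F\circ\pi_0\mapsto\int F\,d|m_0|$ is a functional on $C(X_0)\circ\pi_0\subset C(X)$ whose norm $|m_0|(X_0)$ is its value at $1$. A norm-preserving Hahn--Banach extension has the same property, so it is a positive measure $\lambda$ on $X$, and $\pi_{0*}\lambda=|m_0|$. Let $\lambda_\alpha=\pi_{\alpha*}\lambda$ and $m_\alpha=(\rho\circ\pi_0)\lambda_\alpha$ for $\alpha\le\omega_1$. Then $|m_\alpha|=\lambda_\alpha$, $\pi_{\beta*}m_\alpha=m_\beta$ for $\beta\le\alpha$, and $\lambda_\alpha\{x\}\le|m_0|\{\pi_0(x)\}=0$ for $x\in X_\alpha$.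

We show $m_\alpha\perp A_\alpha$ by induction. At a limit $\alpha$, $\int a\circ\pi_\beta\,dm_\alpha=\int a\,dm_\beta=0$ for $a\in A_\beta$, $\beta<\alpha$. At a successor $\alpha+1$, $|m_{\alpha+1}|(\pi_\alpha^{-1}(x))=\lambda_\alpha\{x\}=0$, so Lemma~\ref{lem:successor}(b) applies. Thus $m_{\omega_1}\perp A_X$, and $m_{\omega_1}\ne0$ because its image is $m_0$.
\end{proof}

The next lemma is the reason for the length $\omega_1$: a countable set of stages has a countable upper bound.

\begin{lemma}\label{lem:reflect}
For every atomless $\sigma\in\mathcal P(X)$ there is $\gamma_0<\omega_1$ such that $\pi_{\gamma*}\sigma$ is atomless for all $\gamma\in[\gamma_0,\omega_1)$.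
\end{lemma}

\begin{proof}
An upper bound for the masses of atoms persists to later stages. So it suffices to find, for each $n$, a stage $\gamma_n$ at which all atoms have mass at most $\frac1n$, and to take $\gamma_0=\sup_n\gamma_n$. If there is no such stage for some $n$, the sets $\{x\in X_\alpha:\pi_{\alpha*}\sigma\{x\}>\frac1n\}$, $\alpha<\omega_1$, are finite, nonempty and mapped into each other by the bonding maps, so their inverse limit contains a point $x\in X$. Every neighborhood of $x$ contains some $\pi_\alpha^{-1}(\pi_\alpha(x))$, of mass greater than $\frac1n$. By outer regularity $\sigma\{x\}\ge\frac1n$, a contradiction.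
\end{proof}

\begin{lemma}\label{lem:testset}
Let $Y\subset X$ be closed and let $\sigma\in\mathcal P(X)$ be atomless and concentrated on $Y$. Then there are $\alpha<\omega_1$ and $E\in\mathfrak E_\alpha$ with $E\subset\pi_\alpha(Y)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:reflect} there is a least $\alpha<\omega_1$ such that $\pi_{\alpha*}\sigma$ is not purely atomic. Let $\tau\neq0$ be the atomless part of $\pi_{\alpha*}\sigma$. For $\beta<\alpha$ the measure $\pi_{\beta*}\tau\le\pi_{\beta*}\sigma$ is purely atomic. We choose a closed $E^*\subset X_\alpha$ with $\tau(E^*)>0$. If $\alpha=0$, let $E^*=X_0$. If $\alpha=\beta+1$, then $\tau(\pi_\beta^{-1}(x))>0$ for some $x$; this fiber is uncountable since $\tau$ is atomless, so $x\in T_\beta$; let $E^*$ be the fiber. If $\alpha$ is a limit, take strictly increasing $\beta_n\uparrow\alpha$ ($n\ge1$) and finite $E_n\subset X_{\beta_n}$ with $\tau(X_\alpha\setminus\pi_{\beta_n}^{-1}(E_n))<2^{-n-1}\|\tau\|$, and let $E^*=\bigcap_n\pi_{\beta_n}^{-1}(E_n)$; then $\tau(E^*)\ge\|\tau\|/2$. Put $E=E^*\cap\pi_\alpha(Y)$. Since $\pi_{\alpha*}\sigma$ is concentrated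 on the compact set $\pi_\alpha(Y)$, we have $\tau(E)=\tau(E^*)>0$. So $E$ is uncountable, and $E\in\mathfrak E_\alpha$.
\end{proof}

\begin{proposition}\label{prop:nobigger}
$\mathfrak M_B=X$ for every uniform algebra $B$ on $X$.
\end{proposition}

\begin{proof}
Suppose not, and let $Y$ and $\mathcal J$ be as in Proposition~\ref{prop:family}. Lemma~\ref{lem:testset}, applied to any member of $\mathcal J$, gives $\alpha$ and $E\in\mathfrak E_\alpha$ with $E\subset\pi_\alpha(Y)$. Let $\mathcal U$ be as in Lemma~\ref{lem:E}(b). If $W\in\mathcal U$ meets $E$, then the open set $\pi_\alpha^{-1}(W)$ meets $Y$, so for each $j\ge1$ property (i) gives a member of $\mathcal J$ that assigns it mass greater than $1-\frac1j$. Choose one for each pair $(W,j)$ and enumerate these as $(\sigma_k)_{k\ge1}$. By Lemma~\ref{lem:reflect} there is $\gamma\in[\alpha,\omega_1)$ such that all $\pi_{\gamma*}\sigma_k$ are atomless. Then $\mathfrak t=(\alpha,E,(\pi_{\gamma*}\sigma_k)_k)$ is a task at stage $\gamma$: given $x\in E$, $U$ and $\varepsilon$, take $W\in\mathcal U$ with $x\in W\subset U$ and $j\ge1/\varepsilon$.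

Let $p=p_{\mathfrak t}\in T_\gamma$, let $(k_i)$ be the indices chosen for $\mathfrak t$ in the construction and $(i_n)$ the subsequence in (S2) for $h_p$. Let $\sigma_\infty\in\mathcal P(X)$ be a cluster point of the sequence $(\sigma_{k_{i_n}})_n$. Its image $\lambda$ on $X_{\gamma+1}$ is a cluster point of the images $\nu_n$ of $\sigma_{k_{i_n}}$, so $\lambda\{(p,0)\}\ge c_0/2$ and $\lambda\{(p,1)\}\ge c_0/2$ by Lemma~\ref{lem:successor}(a). The points $(p,0)$, $(p,1)$ are frozen, so by Lemma~\ref{lem:wait} each has exactly one point of $X$ over it. These two points are atoms of $\sigma_\infty$, contrary to property (ii).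
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The algebra $A_X$ is nontrivial by Proposition~\ref{prop:nontrivial}. If a uniform algebra $B$ on a closed $Y\subset X$ had $\mathfrak M_B\ne Y$, Lemma~\ref{lem:closed} would contradict Proposition~\ref{prop:nobigger}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:second}(a)]
By (F6) there is a maximal antisymmetric set $E\subset X$ of $A_X$ such that $A_X|_E$ is a nontrivial, antisymmetric uniform algebra on $E$. Closed subsets of $E$ are closed in $X$, so the pair $(E,A_X|_E)$ has the properties in Theorem~\ref{thm:main}. In particular $\mathfrak M_{A_X|_E}=E$, and $E$ is connected by Lemma~\ref{lem:antisym}. Let $\rho\in\mathcal P(E)$ represent $z\in E$, let $V\ni z$ be open in $X$ and $\delta\in(0,1)$. With $g\in A_X$ from (P1), available by \eqref{eq:invariant}, we get $1=\int g\,d\rho\le(1+\delta)\rho(V\cap E)+\delta$. Letting $\delta\to0$ gives $\rho(V\cap E)=1$ for every $V$, so $\rho=\delta_z$. Replace $(X,A_X)$ by $(E,A_X|_E)$.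
\end{proof}

\section{The starting algebra}\label{sec:tower}

It remains to prove Proposition~\ref{prop:start}. We adjoin almost real functions one group at a time, enlarging the space each time, and control how much the distance from a fixed continuous function to the algebra can shrink. For a uniform algebra $R$ on $Q$, a measure on a finite subset of $Q$ is regarded as a functional on $R$, with norm $\|\cdot\|_{R^*}$. For algebras $A$ on $K$ and $R$ on $Q$, $A\otimes R$ is the algebra of finite sums of functions $(a\otimes r)(z,q)=a(z)r(q)$.

\begin{lemma}\label{lem:tensor}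
If $A$ on $K$ and $R$ on $Q$ are normal and $Z\subset K\times Q$ is closed, then the closure of $(A\otimes R)|_Z$ is a normal uniform algebra on $Z$.
\end{lemma}

\begin{proof}
It contains the constants and separates points. Let $E,F\subset Z$ be disjoint and closed. Each $e=(z,q)\in E$ lies in an open box $U\times W$ missing $F$. Take closed neighborhoods $U'\subset U$ of $z$ and $W'\subset W$ of $q$, a function $a\in A$ equal to $1$ on $U'$ and $0$ off $U$, a function $r\in R$ equal to $1$ on $W'$ and $0$ off $W$, and put $f_e=a\otimes r$. Then $f_e=1$ near $e$ and $f_e=0$ on $F$. Finitely many of the interiors of the sets $U'\times W'$ cover $E$, and $1-\prod_i(1-f_{e_i})$ is $1$ on $E$ and $0$ on $F$.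
\end{proof}

Given two disjoint closed parts of $K$, we attach a copy of $Q$ over each point of $K$, but keep only a finite set $S_1$ over the first part and a finite set $S_2$ over the second. Functions on $Q$ then take prescribed values over the two parts. To pass back from the new algebra to the old one, we average over the fibers, with $\mu_1$ over the first part and $\mu_2$ over the second; a function $g\in A$ interpolates between the two averages. The norm of $g$ is not controlled, so $\mu_1-\mu_2$ must be small on $R$.

\begin{lemma}\label{lem:extension}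
Let $A$ on $K$ and $R$ on $Q$ be normal, with $K,Q$ compact metrizable. Let $S_1,S_2\subset Q$ be finite and nonempty, $\mu_i\in\mathcal P(S_i)$, $g\in A$, and $\|g\|\,\|\mu_1-\mu_2\|_{R^*}\le\eta$. Let $G_1=\{g=1\}$, $G_2=\{g=0\}$,
\[
K'=(G_1\times S_1)\cup(G_2\times S_2)\cup\bigl((K\setminus(\operatorname{int}G_1\cup\operatorname{int}G_2))\times Q\bigr),
\]
let $A'$ be the closure of $(A\otimes R)|_{K'}$ and $\pi:K'\to K$ the projection. Then $K'$ is compact metrizable, $\pi$ is onto, $A'$ is normal, $A\circ\pi\subset A'$, the fiber over each point of $\operatorname{int}G_i$ is $S_i$, and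
\[
\operatorname{dist}(f,A)\le(1+\eta)\operatorname{dist}(f\circ\pi,A')\qquad(f\in C(K)).
\]
\end{lemma}

\begin{proof}
The set $K'$ is a union of three closed sets; since $G_1\cap G_2=\emptyset$, the fiber over $z$ is $S_i$ if $z\in\operatorname{int}G_i$ and $Q$ otherwise. Normality is Lemma~\ref{lem:tensor}. For the inequality let $\ell_z=\mu_2+g(z)(\mu_1-\mu_2)$, so that $\ell_z(1)=1$. For $a=\sum_ia_i\otimes r_i$ put $a_z=a(z,\cdot)\in R$ and $(\Phi a)(z)=\ell_z(a_z)$. Then $\Phi a=\sum_ia_i\,(\mu_2(r_i)+g\cdot(\mu_1-\mu_2)(r_i))\in A$, and $(\Phi a)(z)-f(z)=\ell_z(a_z-f(z))$. If $z\in G_i$, then $\ell_z=\mu_i$ is a probability measure on $S_i$, which lies in the fiber. Otherwise the fiber is $Q$ and $\|\ell_z\|_{R^*}\le1+\eta$. In both cases $|(\Phi a)(z)-f(z)|\le(1+\eta)\|a-f\circ\pi\|_{K'}$.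
\end{proof}

The obvious choice $Q=I$, $R=C(I)$, $S_1=\{1\}$, $S_2=\{0\}$ has $\|\mu_1-\mu_2\|_{R^*}=2$, and Remark~\ref{rem:toostrong} shows that no choice producing one almost real function equal to $1$ on $S_1$ and $0$ on $S_2$ can work for all pairs of sets. The way out is to use many functions, none of which does the whole job. We call the data $(Q,R,S_i,\mu_i)$ with these functions a \emph{gadget}. The following two are constructed in Section~\ref{sec:gadgets}.

\begin{lemma}[unit gadget]\label{lem:unit}
For $\delta,\varepsilon>0$ there are a normal uniform algebra $R$ on a compact metrizable $Q$, a point $q_0\in Q$, a finite set $S_1\subset Q\setminus\{q_0\}$, a measure $\mu_1\in\mathcal P(S_1)$ with $\|\mu_1-\delta_{q_0}\|_{R^*}\le\varepsilon$, and for each $s\in S_1$ a function $t_s\in R$ with $t_s(Q)\subset I_\delta$, $t_s(s)=1$, $t_s(q_0)=0$.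
\end{lemma}

\begin{lemma}[code gadget]\label{lem:code}
For $\delta,\varepsilon>0$ there are a normal uniform algebra $R$ on a compact metrizable $Q$, functions $v_1,\dots,v_N\in R$ with $v_j(Q)\subset I_\delta$, disjoint finite nonempty sets $S_1,S_2\subset Q$ with $v_j(S_1\cup S_2)\subset\{0,1\}$ and
\[
|\{j:v_j(s_1)\ne v_j(s_2)\}|\ge N/4\qquad(s_1\in S_1,\ s_2\in S_2),
\]
and $\mu_i\in\mathcal P(S_i)$ with $\|\mu_1-\mu_2\|_{R^*}\le\varepsilon$.
\end{lemma}

\begin{proof}[Proof of Proposition~\ref{prop:start}]
Let $K_0=Q$ and $B_0=R$ from Lemma~\ref{lem:unit} with $\delta=\varepsilon=1$. Then $B_0\ne C(K_0)$, since $\mu_1-\delta_{q_0}$ has norm $2$ on $C(Q)$ and at most $1$ on $R$. We construct normal algebras $B_n$ on compact metrizable spaces $K_n$ by repeated use of Lemma~\ref{lem:extension}.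

As soon as $K_n$ is constructed, fix a countable base of $K_n$ that contains $\emptyset$ and is closed under finite unions, and let $\mathcal G_n$ be the countable set of pairs $(\overline U,\overline W)$ with $U,W$ in the base and $\overline U\cap\overline W=\emptyset$. For disjoint closed $E_0,F_0\subset K_n$ there is $(E,F)\in\mathcal G_n$ with $E_0\subset E$, $F_0\subset F$: take neighborhoods of $E_0$ and $F_0$ with disjoint closures and cover $E_0$, $F_0$ by finitely many basic sets inside them. A \emph{job of level $n$} consists of a pair $(E,F)\in\mathcal G_n$, an integer $k\ge1$ and a type, unit or code. List the jobs of level $n$ as $J_{n,0},J_{n,1},\dots$. Fix a bijection $m\mapsto(n(m),l(m))$ from the nonnegative integers onto pairs of nonnegative integers with $n(m)\le m$, for instance by enumerating along diagonals.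

At stage $m$ do the job $J_{n,l}$ with $n=n(m)$, $l=l(m)$. By normality choose $g\in B_n$ equal to $1$ on a neighborhood of $E$ and to $0$ on a neighborhood of $F$, and pull it back to $K_m$. Take the gadget of the given type with $\delta=1/k$ and $\varepsilon=2^{-m-1}/(1+\|g\|)$ (for the unit type, $S_2=\{q_0\}$ and $\mu_2=\delta_{q_0}$), and form $(K_{m+1},B_{m+1})$ by Lemma~\ref{lem:extension} with $\eta=2^{-m-1}$. A point of $K_m$ over $E$ lies in $\operatorname{int}G_1$ and a point over $F$ in $\operatorname{int}G_2$. Therefore:
\begin{equation}\label{eq:job}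
\text{points of }K_{m+1}\text{ over }E\text{ (over }F)\text{ have }Q\text{-coordinate in }S_1\text{ (in }S_2).
\end{equation}
Let $K=\varprojlim K_n$, a compact metrizable space with surjective projections $\pi_n$, and $A=\overline{\bigcup_nB_n\circ\pi_n}$. Each $r\in R$ from stage $m$ gives the function $(1\otimes r)\circ\pi_{m+1}\in A$, again denoted $r$.

\emph{Nontriviality.} For $f\in C(K_0)\setminus B_0$, the pullback of $f$ to $K_n$ has distance at least $\operatorname{dist}(f,B_0)/\prod_{m\ge0}(1+2^{-m-1})$ from $B_n$, for every $n$. So $\operatorname{dist}(f\circ\pi_0,A)>0$.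

\emph{Property} (P1). Given $z\in V$ and $\delta$, choose $n$ and an open $O\subset K_n$ with $\pi_n(z)\in O$, $\pi_n^{-1}(O)\subset V$, then $(E,F)\in\mathcal G_n$ with $\pi_n(z)\in E$, $K_n\setminus O\subset F$, and $k\geq1/\delta$. In the corresponding unit job, the $Q$-coordinate of $z$ is some $s\in S_1$ by \eqref{eq:job}. The function $t_s\in A$ is $1$ at $z$, has values in $I_\delta$, and vanishes over $F$, hence off $V$.

\emph{Property} (P2). Let $\sigma\in\mathcal P(K)$ have atoms of mass at most $\frac12$. There is a Borel set $D_0$ with $\frac14\le\sigma(D_0)\le\frac12$. If some atom has mass at least $\frac14$, take it. Otherwise cover $K$ by finitely many open sets $O_1,\dots,O_r$ of mass less than $\frac14$; the masses of $O_1\cup\dots\cup O_j$ increase to $1$ in steps less than $\frac14$, so the first one that is at least $\frac14$ is less than $\frac12$. Take compact $C_1\subset D_0$ and $C_2\subset K\setminus D_0$ with $\sigma(C_i)\ge\frac15$. The closed sets $\{(z,z')\in C_1\times C_2:\pi_n(z)=\pi_n(z')\}$ decrease to $\emptyset$, so $\pi_n(C_1)\cap\pi_n(C_2)=\emptyset$ for some $n$.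 Choose $(E,F)\in\mathcal G_n$ with $\pi_n(C_1)\subset E$, $\pi_n(C_2)\subset F$, and $k\ge1/\delta$. In the corresponding code job, points of $C_i$ have $Q$-coordinate in $S_i$, so every pair in $C_1\times C_2$ is separated by at least $N/4$ of the $v_j$:
\[
\sum_{j=1}^N(\sigma\times\sigma)\{(z,z')\in C_1\times C_2:v_j(z)\ne v_j(z')\}\ge\frac N4\cdot\frac1{25}.
\]
For some $j$ the summand is at least $\frac1{100}$. As $v_j\in\{0,1\}$ on $C_1\cup C_2$, the summand is at most $2\,\sigma\{v_j=0\}\,\sigma\{v_j=1\}$. Both factors are at most $1$, so both are at least $\frac1{200}=c_0$. Take $v=v_j$.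
\end{proof}

The last step shows why the proportion $\frac14$ in Lemma~\ref{lem:code} must hold for all pairs and be independent of $\delta$ and $\varepsilon$: the measure $\sigma$ may be distributed over $S_1$ and $S_2$ in any way, and $c_0$ is proportional to this constant.

\section{Normal algebras that imitate the disc algebra}\label{sec:planar}

Almost real functions with prescribed values are available in $A(\overline{\mathbb D})$ through the Riemann map onto $I_\delta$, and so are nearby functionals with disjoint supports, through the mean value property. But $A(\overline{\mathbb D})$ is not normal. We remove small discs so that rational approximation gives a normal algebra, and show that at finitely many prescribed points this algebra behaves almost like the disc algebra.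

For compact $L\subset\mathbb C$ let $R(L)$ be the uniform closure on $L$ of the rational functions with poles off $L$. We have $\mathfrak M_{R(L)}=L$: if $\psi$ is a character, then $a=\psi(z)$ lies in $L$, since otherwise $z-a$ would be invertible, and $\psi(r)=r(a)$ for rational $r$. For a closed polydisc $G$, $A(G)$ is the algebra of functions continuous on $G$ and analytic in its interior. The first lemma is due to McKissick \cite{McKissick} and K\"orner \cite{Korner}; we include a proof.

\begin{lemma}\label{lem:mckissick}
For every $\varepsilon>0$ there are open discs $\Delta_k$ with radii $\rho_k$, $\sum\rho_k<\varepsilon$, such that $R(L)$ is normal for $L=2\overline{\mathbb D}\setminus\bigcup_k\Delta_k$.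
\end{lemma}

\begin{proof}
\emph{Claim.} For an open disc $\Delta$ and $\varepsilon>0$ there are open discs of total radius less than $\varepsilon$, with union $U$, and a function $f$ on $\mathbb C\setminus U$ that is a uniform limit on $\mathbb C\setminus U$ of rational functions with poles in $U$, such that $f=0$ off $\Delta\cup U$ and $f\ne0$ on $\Delta\setminus U$.

By an affine change of variable let $\Delta=\mathbb D$, and let $\varepsilon\le\frac12$. For large $N$ the function $1/(1-(z/r)^N)$ is near $1$ inside the circle $|z|=r$ and near $0$ outside; $f$ is a product of such functions with $r\uparrow1$. Put $r_n=1-2^{-n}$ and $t_n=\frac12(r_n+r_{n+1})$ for $n\ge1$, $t_0=0$, $\kappa_n=\varepsilon2^{-n-1}$, and $q_n(z)=1/(1-(z/r_n)^{N_n})$ with $N_n\ge6$ to be chosen. Remove the $N_n$ discs of radius $r_n\kappa_n/N_n$ about the poles of $q_n$. The total radius is at most $\sum\kappa_n<\varepsilon$.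

Off these discs $|q_n|\le C/\kappa_n$ with an absolute constant $C\ge2$, whatever $N_n$ is. Let $w=z/r_n$, $N=N_n$. If $|w|^N\notin[\frac12,2]$, then $|1-w^N|\ge\frac12$. Otherwise $w=\omega e^{u/N}$ with $\omega^N=1$, $|\operatorname{Re}u|\le\log2$, $|\operatorname{Im}u|\le\pi$. Then $|u/N|\le0.54$, so $\kappa_n/N\le|w-\omega|=|e^{u/N}-1|\le e^{0.54}|u|/N\le2|u|/N$, and $|1-w^N|=|1-e^u|\ge c_*|u|\ge c_*\kappa_n/2$, where $c_*>0$ is the minimum on that rectangle of the zero-free continuous function $|1-e^u|/|u|$ (value $1$ at $u=0$). Take $C=\max(2,2/c_*)$.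

Let $\eta_n=2^{-n}\kappa_{n+1}/C$; then $\sum\eta_n\le\frac12$ and $\prod(1+\eta_n)\le2$. Since $t_{n-1}<r_n<t_n$, we can choose $N_n$ so large that $|q_n|\le\eta_n$ for $|z|\ge t_n$ and $|q_n-1|\le\eta_n$ for $|z|\le t_{n-1}$. Let $F_n=q_1\cdots q_n$ and let $z\notin U$. If $t_{m-1}\le|z|\le t_m$, the factors $q_k$ are bounded by $\eta_k\le1$ for $k<m$, by $C/\kappa_m$ for $k=m$, and by $1+\eta_k$ for $k>m$; as $\eta_{m-1}C/\kappa_m\le1$ for $m\ge2$, we get $|F_n(z)|\le M:=2C/\kappa_1$ for all $n$. Hence $|F_{n+1}-F_n|=|F_n||q_{n+1}-1|\le M\eta_{n+1}$ if $|z|\le t_n$. If $|z|\ge t_n$, then $|F_n|\le\eta_n$ and $|F_{n+1}-F_n|\le\eta_n(1+C/\kappa_{n+1})\le2\cdot2^{-n}$. So $F_n$ converges uniformly off $U$ to some $f$. For $|z|\ge1$, $|F_n|\le\eta_n\to0$. For $|z|<1$, all factors are nonzero and $\sum|q_k(z)-1|<\infty$, so $f(z)\ne0$. This proves the claim.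

Let $\Delta^{(i)}$, $i\ge1$, be discs forming a base of the plane. Apply the claim to $\Delta^{(i)}$ with $\varepsilon2^{-i}$, obtaining $f_i$, and let the $\Delta_k$ be all the discs removed. Given a closed $E\subset L$ and $z\in L\setminus E$, choose $\Delta^{(i)}\ni z$ disjoint from $E$; then $f_i|_L\in R(L)$ vanishes on $E$ and not at $z$. By (F2), $R(L)$ is normal.
\end{proof}

For discs $\Delta_k$ with radii $\rho_k$ put $\theta(z)=\sum_k\rho_k/\operatorname{dist}(z,\Delta_k)\in[0,\infty]$, with $\rho/0=\infty$. This is the bound for the contribution of the holes to Cauchy's formula at $z$.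

\begin{lemma}\label{lem:cauchy}
Let $\sum\rho_k<\infty$, $L=\overline{\mathbb D}\setminus\bigcup\Delta_k$ and $\Gamma=\mathbb T\setminus\bigcup\Delta_k$. For $f\in R(L)$ let $f_0(z)=\frac1{2\pi i}\int_\Gamma\frac{f(\zeta)}{\zeta-z}\,d\zeta$, $|z|<1$. If $|z|<1$ and $\theta(z)<\infty$, then $z\in L$ and $|f(z)-f_0(z)|\le\theta(z)\|f\|_L$.
\end{lemma}

\begin{proof}
If $\theta(z)<\infty$, then $z\notin\overline{\Delta_k}$ for all $k$, so $z\in L$. By density we may take $f$ rational with poles off $L$ and $\|f\|_L\le1$. Let $\kappa>0$. The compact set of points of $\overline{\mathbb D}$ that are poles of $f$ or satisfy $|f|\ge1+\kappa$ misses $L$, so for all large $n$ it is covered by $\Delta_1,\dots,\Delta_n$, and then also by slightly smaller concentric discs $\Delta'_k$. Choose their radii so that no two of the circles $\mathbb T,\partial\Delta'_1,\dots,\partial\Delta'_n$ are tangent or equal and no three pass through one point. The open set $\mathbb D\setminus\bigcup_{k\le n}\overline{\Delta_k'}$ contains $z$ and is bounded by finitely many circular arcs; $f$ is analytic near its closure and $|f|<1+\kappa$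 there. The arcs on $\partial\Delta_k'$ have total length at most $2\pi\rho_k$ and distance at least $\operatorname{dist}(z,\Delta_k)$ from $z$, so Cauchy's formula gives
\[
\Bigl|f(z)-\frac1{2\pi i}\int_{\Gamma'}\frac{f(\zeta)}{\zeta-z}\,d\zeta\Bigr|\le(1+\kappa)\theta(z),\qquad\Gamma'=\mathbb T\setminus\bigcup_{k\le n}\Delta'_k .
\]
The set $\Gamma'\setminus\Gamma$ lies in the union of the arcs $\mathbb T\cap\Delta_k$, $k>n$, each of length at most $2\pi\rho_k$, and of the sets $\mathbb T\cap(\Delta_k\setminus\Delta_k')$, $k\le n$, whose lengths tend to $0$ as $\Delta'_k$ increases to $\Delta_k$. On $\Gamma'$ the integrand is bounded by $(1+\kappa)/(1-|z|)$. Let $\Delta_k'$ increase to $\Delta_k$, then $n\to\infty$, then $\kappa\to0$.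
\end{proof}

\begin{lemma}\label{lem:imitate}
Let $0<\varrho<1$, let $\Lambda\subset\varrho\overline{\mathbb D}$ be finite, and $0<\eta<1$. There are a compact set $Q_1$ with $\Lambda\subset Q_1\subset\overline{\mathbb D}$ and $R(Q_1)$ normal, and a linear map $f\mapsto f_0$ from $R(Q_1)$ to $A(\varrho\overline{\mathbb D})$ with $\|f_0\|\le(1+\eta)\|f\|$ and $|f_0(\lambda)-f(\lambda)|\le\eta\|f\|$ for $\lambda\in\Lambda$.
\end{lemma}

\begin{proof}
Take $\Delta_k$, $L$ from Lemma~\ref{lem:mckissick}, with centers $c_k$ and with $\varepsilon$ to be chosen. The function $\theta$ is small off a set of small area, and we translate the holes so that $\Lambda$ avoids that set. Let $\mathfrak B=\{w:|w|\le3,\ \theta(w)>\eta/2\}$. The discs with doubled radii have total area at most $4\pi\varepsilon^2$. Off them $\operatorname{dist}(w,\Delta_k)\ge|w-c_k|/2$. Among sets of area $9\pi$ the integral of $|w-c|^{-1}$ is largest for the disc about $c$, where it is $6\pi$. So the integral of $\theta$ over the rest of $\{|w|\le3\}$ is at most $\sum_k2\rho_k\cdot6\pi\le12\pi\varepsilon$, and by Chebyshev's inequality $\operatorname{area}\mathfrak B\le4\pi\varepsilon^2+24\pi\varepsilon/\eta$.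

If $|\Lambda|\operatorname{area}\mathfrak B<\pi/4$, there is $a$ with $|a|<\frac12$ and $\lambda+a\notin\mathfrak B$ for all $\lambda\in\Lambda$. Let $Q_1=\overline{\mathbb D}\cap(L-a)=\overline{\mathbb D}\setminus\bigcup_k(\Delta_k-a)$. Since $R(L-a)$ is normal and restricts into $R(Q_1)$, the algebra $R(Q_1)$ is normal. Let $f_0$ be as in Lemma~\ref{lem:cauchy} for the discs $\Delta_k-a$, whose function $\theta$ is $z\mapsto\theta(z+a)$. It is analytic in $\mathbb D$, and the lemma gives $\Lambda\subset Q_1$ and $|f_0-f|\le\frac\eta2\|f\|$ on $\Lambda$.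

For the norm let $\|f\|\le1$. Integrating in polar coordinates, we find $t\in[\frac{1+\varrho}2,\frac{3+\varrho}4]$ such that $b=\{z:|z|=t,\ z+a\in\mathfrak B\}$ has length at most $4\operatorname{area}(\mathfrak B)/(1-\varrho)$. On the circle $|z|=t$ we have $|f_0|\le1+\eta/2$ off $b$ by Lemma~\ref{lem:cauchy}, and $|f_0|\le1/(1-t)\le4/(1-\varrho)$ on $b$ by definition. For $|z|\le\varrho$ the Poisson kernel of the disc $|z|<t$ is at most $\frac{t+\varrho}{t-\varrho}\le\frac4{1-\varrho}$ with respect to $\frac{ds}{2\pi t}\le\frac{ds}\pi$. Hence $|f_0(z)|\le1+\frac\eta2+\frac{16\operatorname{length}(b)}{\pi(1-\varrho)^2}\le1+\eta$ if $\varepsilon$ is small.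
\end{proof}

\section{The two gadgets}\label{sec:gadgets}

The interior of $I_\delta$ is bounded by a Jordan curve, so a Riemann map $\Theta$ from $\mathbb D$ onto it extends to a homeomorphism $\overline{\mathbb D}\to I_\delta$; thus $\Theta\in A(\overline{\mathbb D})$ is a uniform limit of polynomials, and restricts to a member of $R(Q_1)$ for every compact $Q_1\subset\overline{\mathbb D}$. If $\Theta(0)$ is real and $\Theta'(0)>0$, then $\overline{\Theta(\bar z)}=\Theta(z)$ by the uniqueness of the Riemann map. So $\Theta(z)$ is real exactly when $z$ is real, and $\Theta$ maps $(-1,1)$ increasingly onto $(-\delta,1+\delta)$.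

\begin{proof}[Proof of Lemma~\ref{lem:unit}]
Normalize $\Theta(0)=0$, $\Theta'(0)>0$, let $\Theta(r)=1$ with $r\in(0,1)$, and put $\varrho=\sqrt r$. Let $m\geq1$ and $\eta\in(0,1)$. Take $Q=Q_1$ from Lemma~\ref{lem:imitate} with $\Lambda=\{0\}\cup S_1$, $S_1=\{r\omega:\omega^m=1\}$; let $R=R(Q)$, $q_0=0$, let $\mu_1$ be uniform on $S_1$, and $t_{r\omega}(q)=\Theta(\bar\omega q)$. Then $t_{r\omega}(r\omega)=1$ and $t_{r\omega}(0)=0$. If $\|f\|\le1$ and $f_0=\sum a_kz^k$, then $|a_k|\varrho^k\le1+\eta$ by Cauchy's estimate. Averaging over the $m$-th roots of unity kills the terms with $m\nmid k$, and $r/\varrho=\varrho$, so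
\[
\Bigl|\frac1m\sum_\omega f_0(r\omega)-f_0(0)\Bigr|=\Bigl|\sum_{l\ge1}a_{ml}r^{ml}\Bigr|\le(1+\eta)\frac{\varrho^m}{1-\varrho^m}.
\]
Hence $|(\mu_1-\delta_0)(f)|\le2\eta+2\varrho^m/(1-\varrho^m)$. Choose $m$ large and $\eta$ small.
\end{proof}

For the code gadget, the $v_j$ will be $\Theta$ applied to the coordinates of a product, and $S_1,S_2$ will consist of points with coordinates $\pm r$. So we need measures on the vertices $\varrho x$, $x\in\{\pm1\}^N$, that are close as functionals on $A(\overline{\mathbb D}^N)$. The \emph{Hamming distance} of $x,y\in\{\pm1\}^N$ is the number of coordinates in which they differ.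

\begin{example}\label{ex:parity}
For $N=1$ this is impossible: $\delta_\varrho-\delta_{-\varrho}$ takes the value $2\varrho$ at $z$. For large $N$ let $\mu_1,\mu_2$ be uniform on the vertices with $\prod_jx_j=1$ and $\prod_jx_j=-1$. For $\|F\|\le1$ the function $\phi(\xi)=2^{-N}\sum_x(\prod_jx_j)F(\xi x)$ is bounded by $1$ on $\overline{\mathbb D}$, and a monomial $z^k$ contributes to it only if all $k_j$ are odd, so $\phi$ vanishes to order $N$ at $0$. By Schwarz's lemma $|\sum_x(\mu_1(x)-\mu_2(x))F(\varrho x)|=2|\phi(\varrho)|\le2\varrho^N$. So many variables make the norm small. But the two supports contain points at Hamming distance $1$, whereas Lemma~\ref{lem:code} requires $N/4$.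
\end{example}

We therefore work inside a set of vertices that are far apart from each other, and find the measures by duality. For $N\ge1$ fix $\mathcal C_N\subset\{\pm1\}^N$ maximal with pairwise Hamming distances at least $N/4$. Then
\begin{equation}\label{eq:code}
|\mathcal C_N|\ge e^{N/8}.
\end{equation}
Indeed, by maximality every $y$ is at distance less than $N/4$ from some $x\in\mathcal C_N$, that is, $\sum_jx_jy_j>N/2$; and for fixed $x$ the proportion of such $y$ is at most $e^{-N/4}\,2^{-N}\sum_ye^{\frac12\sum_jx_jy_j}=e^{-N/4}(\cosh\frac12)^N\le e^{-N/8}$, which is Hoeffding's inequality in this case.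

\begin{lemma}\label{lem:polydisc}
Let $0<\varrho<1$ and $\varepsilon>0$. For all large $N$ there are probability measures $\mu_1,\mu_2$ on $\mathcal C_N$ with disjoint supports such that $|\sum_x(\mu_1(x)-\mu_2(x))F(\varrho x)|\le\varepsilon\|F\|$ for all $F\in A(\overline{\mathbb D}^N)$.
\end{lemma}

\begin{proof}
For a complex measure $\nu$ on $\mathcal C_N$ let $\nu(F)=\sum_x\nu(x)F(\varrho x)$, $\|\nu\|_*=\sup\{|\nu(F)|:\|F\|\le1\}$, $\|\nu\|_1=\sum_x|\nu(x)|$, and let $\gamma_N=\min\{\|\nu\|_*:\|\nu\|_1=1\}\le1$. By duality $1/\gamma_N$ is the cost of interpolating bounded data on $\varrho\,\mathcal C_N$. We show that it is large: cheap interpolation would give $|\mathcal C_N|$ functions, each equal to $1$ at its own vertex, with $\sum|f_l|^2$ bounded; on the torus most of them are then exponentially small, and this is felt along the rays through the vertices.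

\emph{Step 1: $\gamma_N\le e^{-\beta N/32}$}, where $\tau=\min(\varrho/2,\frac1{100})$ and $\beta=\log(1/\varrho)/\log(1/\tau)\in(0,1)$. Suppose $\gamma_N>0$ and let $C>1/\gamma_N$. The set $\mathcal K=\{(F(\varrho x))_{x\in\mathcal C_N}:\|F\|\le1\}$ is convex and balanced. If $h\notin\overline{\mathcal K}$, the Hahn--Banach theorem gives $\nu$ with $\|\nu\|_1=1$ and $\|h\|_\infty\ge\operatorname{Re}\sum\nu(x)h(x)>\|\nu\|_*\ge\gamma_N$. So $\overline{\mathcal K}$ contains the ball of radius $\gamma_N$ in $\ell^\infty(\mathcal C_N)$; a convex set in finite dimensions contains the interior of its closure, so $\mathcal K$ contains the open ball. Thus every $h:\mathcal C_N\to\overline{\mathbb D}$ is interpolated by some $F$ with $\|F\|\le C$.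

Let $\mathcal C_N=\{x_0,\dots,x_{n-1}\}$. Choose $g_j$ with $g_j(\varrho x_k)=e^{2\pi ijk/n}$, $\|g_j\|\le C$, and put $f_l=\frac1n\sum_je^{-2\pi ijl/n}g_j$ for $0\le j,l<n$. Then $f_l(\varrho x_l)=1$, and by Parseval's identity for the finite Fourier transform
\[
\sum_l|f_l(z)|^2=\frac1n\sum_j|g_j(z)|^2\le C^2\qquad(z\in\overline{\mathbb D}^N).
\]
Let $\omega$ be the part on $\{|\xi|=\tau\}$ of harmonic measure at $\varrho$ for the annulus $\tau<|\xi|<1$. Its mass is the value at $\varrho$ of the harmonic function $\log|\xi|/\log\tau$, which is $\beta$. The function $\xi\mapsto\log|f_l(\xi x_l)|$ is subharmonic, at most $\log C$, and $0$ at $\xi=\varrho$, so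
\begin{equation}\label{eq:twoconst}
0\le\int\log|f_l(\xi x_l)|\,d\omega(\xi)+(1-\beta)\log C .
\end{equation}
We pass to the small radius $\tau$ because there the Poisson kernels at different vertices are comparable up to a factor much smaller than $n$. Fix $\xi$ with $|\xi|=\tau$. Let $m$ be normalized Haar measure on $\mathbb T^N$ and $w_l(\zeta)=\prod_jP(\xi x_{l,j},\zeta_j)$, where $P(z,\zeta)=(1-|z|^2)/|\zeta-z|^2$. Then $\log|f_l(\xi x_l)|\le\int w_l\log|f_l|\,dm$: apply the Poisson inequality, one variable at a time, to the continuous and separately subharmonic function $\log\max(|f_l|,s)$, and let $s\downarrow0$. Put $W=\frac1n\sum_lw_l$ and $p_l=w_l/(nW)$, so $\sum_lp_l=1$ and $\int W\,dm=1$. Concavity of the logarithm gives $\sum_lp_l\log(|f_l|^2/p_l)\le\log\sum_l|f_l|^2\le2\log C$, hence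
\[
\frac1n\sum_lw_l\log|f_l|=\frac W2\sum_lp_l\log|f_l|^2\le\frac W2\Bigl(2\log C+\max_l\log p_l\Bigr).
\]
As $\frac{1-\tau}{1+\tau}\le P\le\frac{1+\tau}{1-\tau}$ and $\log\frac{1+\tau}{1-\tau}\le\log\frac{101}{99}<\frac1{32}$, \eqref{eq:code} gives $\log p_l\le-\log n+\frac{2N}{32}\le-\frac N{16}$. Integrating, $\frac1n\sum_l\log|f_l(\xi x_l)|\le\log C-\frac N{32}$. Averaging \eqref{eq:twoconst} over $l$ yields $0\le\beta(\log C-\frac N{32})+(1-\beta)\log C$, that is $\log C\ge\beta N/32$. Let $C\downarrow1/\gamma_N$.

\emph{Step 2: from a complex measure to two probability measures.} Take $\nu$ with $\|\nu\|_1=1$, $\|\nu\|_*=\gamma_N$. With $F^*(z)=\overline{F(\bar z)}$ we have $\bar\nu(F)=\overline{\nu(F^*)}$ because the points $\varrho x$ are real. So $\|\bar\nu\|_*=\|\nu\|_*$, and $\operatorname{Re}\nu$, $\operatorname{Im}\nu$ have $\|\cdot\|_*\le\gamma_N$; one of them has $\|\cdot\|_1\ge\frac12$. Normalizing, we get a real $\nu'$ with $\|\nu'\|_1=1$, $\|\nu'\|_*\le2\gamma_N$. Write $\nu'=\nu^+-\nu^-$ with masses $p,q$; then $p+q=1$ and $|p-q|=|\nu'(1)|\le2\gamma_N$. If $\gamma_N<\frac18$, then $p,q\ge\frac38$.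 Let $\mu_1=\nu^+/p$ and $\mu_2=\nu^-/q$. From $\mu_1-\mu_2=\nu'/p+(\frac1p-\frac1q)\nu^-$ we get $\|\mu_1-\mu_2\|_*\le\frac{2\gamma_N}p+\frac{|p-q|}p\le\frac{4\gamma_N}p\le11\gamma_N$, which tends to $0$ by Step 1.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:code}]
Normalize $\Theta(0)=\frac12$, $\Theta'(0)>0$. The map $z\mapsto1-\Theta(-z)$ has the same normalization, so $\Theta(-z)=1-\Theta(z)$. Hence $\Theta(r)=1$ and $\Theta(-r)=0$ for some $r\in(0,1)$. Let $\varrho=\sqrt r$, and take $N,\mu_1,\mu_2$ from Lemma~\ref{lem:polydisc} for $\varrho$ and $\varepsilon/4$. Applying that lemma to $z\mapsto F(\varrho z)$ gives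
\begin{equation}\label{eq:scaled}
\Bigl|\sum_x(\mu_1(x)-\mu_2(x))F(rx)\Bigr|\le\frac\varepsilon4\|F\|\qquad\bigl(F\in A((\varrho\overline{\mathbb D})^N)\bigr).
\end{equation}
Take $Q_1$ from Lemma~\ref{lem:imitate} with $\Lambda=\{r,-r\}$ and $\eta$ to be chosen. Let $Q=Q_1^N$, let $R$ be the closure of $R(Q_1)\otimes\dots\otimes R(Q_1)$ in $C(Q)$, which is normal by repeated use of Lemma~\ref{lem:tensor}, let $S_i=\{rx:x\in\operatorname{supp}\mu_i\}$ carry the transported measures $\mu_i$, and let $v_j(q)=\Theta(q_j)$. Then $v_j(rx)\in\{0,1\}$, and $v_j(rx)\ne v_j(ry)$ exactly when $x_j\neq y_j$, which happens for at least $N/4$ indices if $x\ne y$ are in $\mathcal C_N$.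

Let $f$ be in the algebraic tensor product with $\|f\|\le1$. Let $f^{(0)}=f$, and let $f^{(l)}$, a function on $(\varrho\overline{\mathbb D})^l\times Q_1^{N-l}$, arise from $f^{(l-1)}$ by applying the map of Lemma~\ref{lem:imitate} in the $l$-th variable with the others fixed. Then $\|f^{(l)}\|\le(1+\eta)^l$, and $|f^{(l)}(rx)-f^{(l-1)}(rx)|\le\eta(1+\eta)^{l-1}$ for $x\in\mathcal C_N$, since $rx_l\in\Lambda$. The function $f^{(N)}$ lies in $A((\varrho\overline{\mathbb D})^N)$, so \eqref{eq:scaled} gives $|(\mu_1-\mu_2)(f)|\le(\frac\varepsilon4+2N\eta)(1+\eta)^N$, which is at most $\varepsilon$ for small $\eta$.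
\end{proof}

With Lemmas~\ref{lem:unit} and~\ref{lem:code}, Proposition~\ref{prop:start} is proved, and with it Theorems~\ref{thm:main} and~\ref{thm:second}.

\begin{thebibliography}{9}

\bibitem{Gamelin} Gamelin, \emph{Uniform Algebras}.

\bibitem{Izzo} Alexander J. Izzo, \emph{Spaces with polynomial hulls that contain no analytic discs}, arXiv:1801.02252 (2018).

\bibitem{Korner} K\"orner, Studia Math. 83 (1986).

\bibitem{McKissick} McKissick, Bull. AMS 69 (1963).

\bibitem{Stout} Stout, \emph{The Theory of Uniform Algebras}.

\end{thebibliography}
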